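# A Lie algebra $\hat{\mathfrak g}$ for which $H^{\cdot}(\hat{\mathfrak g};S^{\cdot}(\hat{\mathfrak g}))$ and $H^{\cdot}(\hat{\mathfrak g};\mathcal U(\hat{\mathfrak g}))$ are not isomorphic

Throughout, $k$ is a field of characteristic $0$, and vector spaces, Lie algebras and tensor products are over $k$.

## 1. The Lie algebra $\hat{\mathfrak g}=k\,e\ltimes(\mathfrak g_1\oplus\mathfrak n)$

Let $V=\langle x_1,y_1,x_2,y_2\rangle$ and
$$\mathfrak g_1=\mathrm{FreeLie}(V)/([x_1,y_1]+[x_2,y_2]).$$
The relation is homogeneous, so $\mathfrak g_1$ is graded by *weight*, with $V$ in weight $1$. Write $\mathfrak g_{(i)}$ for the weight-$i$ part of $\mathfrak g_1$. For example $\mathfrak g_{(1)}=V$ and $\mathfrak g_{(2)}=\Lambda^2V/k\hat r$, where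
$$\hat r=x_1\wedge y_1+x_2\wedge y_2\in\Lambda^2V ,$$
so $\dim\mathfrak g_{(2)}=5$. Next let $\mathfrak n=\langle z_1,\dots,z_q\rangle$ be an abelian Lie algebra with all $z_j$ of weight $1$, where $q$ is finite. Put $\mathfrak a=\mathfrak g_1\oplus\mathfrak n$ (direct sum of Lie algebras) and $V_{\mathfrak a}=V\oplus\mathfrak n$. Finally adjoin one element $e$ that measures the weight:
$$\hat{\mathfrak g}=k\,e\ltimes\mathfrak a,\qquad [e,u]=i\,u\ \text{ for } u \text{ of weight } i .$$
For any module on which $e$ acts diagonalizably, the subscript $(i)$ denotes the $i$-eigenspace of $e$; $e$ itself has weight $0$.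

The algebra $\hat{\mathfrak g}$ is finitely presented. Take generators $e,x_i,y_i,z_j$ and relations $[e,v]=v$ for the other generators $v$, $[x_1,y_1]+[x_2,y_2]=0$, and $[z_j,v]=0$ for $v$ among the $x_i,y_i,z_l$. In the Lie algebra $G$ so presented, the subalgebra $G'$ generated by the $x_i,y_i,z_j$ is a quotient of $\mathfrak a$, and it is stable under $\mathrm{ad}\,e$, because this derivation maps each generator into $G'$. Hence $G=ke+G'$. The surjection $G\to\hat{\mathfrak g}$ restricts to $G'\to\mathfrak a$, and the composite $\mathfrak a\to G'\to\mathfrak a$ is the identity, so $G'\cong\mathfrak a$; since $e\mapsto e\notin\mathfrak a$, also $G\cong\hat{\mathfrak g}$.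

This Lie algebra answers a question about infinite-dimensional Lie algebras: must the symmetric algebra and the enveloping algebra have the same cohomology *as algebras*? Each of the three pieces has one job. In $\mathfrak g_1$ there are two classes whose product vanishes for symmetric coefficients but not for enveloping coefficients. The element $e$ makes the cohomology so small that we can count dimensions. The $z_j$ bring the two classes into the part of the cohomology that $e$ keeps.

## 2. Two cohomology algebras and the conjecture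

For a Lie algebra $\mathfrak g$ and a $\mathfrak g$-module $M$, the Chevalley–Eilenberg complex is $C^n(\mathfrak g;M)=\mathrm{Hom}(\Lambda^n\mathfrak g,M)$ with
$$(dc)(a_1,\dots,a_{n+1})=\sum_i(-1)^{i+1}a_i\cdot c(\dots\hat a_i\dots)+\sum_{i<j}(-1)^{i+j}c([a_i,a_j],\dots\hat a_i\dots\hat a_j\dots),$$
and $H^{\cdot}(\mathfrak g;M)$ is its cohomology. For example $H^0(\mathfrak g;M)=M^{\mathfrak g}$. If $M$ is an associative algebra on which $\mathfrak g$ acts by derivations, then the cup product
$$(c\cup c')(a_1,\dots,a_{p+r})=\sum_{\text{shuffles}}\mathrm{sgn}(\sigma)\,c(a_{\sigma(1)},\dots,a_{\sigma(p)})\,c'(a_{\sigma(p+1)},\dots)$$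
makes $C^{\cdot}(\mathfrak g;M)$ a dg algebra and $H^{\cdot}(\mathfrak g;M)$ a graded algebra. In degree one, $(\xi\eta)(x\wedge y)=\xi(x)\eta(y)-\xi(y)\eta(x)$. If $M$ is commutative, the product is graded commutative. Coefficients are even: only the cohomological degree produces signs, also in tensor products of graded algebras.

The adjoint action of $\mathfrak g$ extends by derivations to $S^{\cdot}(\mathfrak g)$ and $\mathcal U(\mathfrak g)$. We write $u\cdot s$ or $\{u,s\}$ for the action of $u$ on $s$ in a symmetric algebra. The symmetrization map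
$$\varphi=\varphi_{\rm PBW}:S^{\cdot}(\mathfrak g)\to\mathcal U(\mathfrak g),\qquad \varphi(g_1\cdots g_m)=\frac1{m!}\sum_{\sigma\in\Sigma_m}g_{\sigma(1)}\cdots g_{\sigma(m)},$$
is an isomorphism of $\mathfrak g$-modules, not of algebras: $\varphi(xy)=\frac12(xy+yx)$, while $\varphi(x)\varphi(y)=xy$. By the Poincaré–Birkhoff–Witt (PBW) theorem, $\varphi(S^{\le m})$ is the span of products of at most $m$ elements of $\mathfrak g$. Reordering factors changes such a product only by shorter ones, so
$$\varphi(s)\varphi(t)-\varphi(st)\in\varphi(S^{\le m+n-1})\qquad(s\in S^m,\ t\in S^n).\tag{1}$$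

For finite-dimensional $\mathfrak g$ there is a correction. Let
$$j(x)=\det\left(\frac{\sinh(\mathrm{ad}\,x/2)}{\mathrm{ad}\,x/2}\right)\in\widehat S(\mathfrak g^*),\qquad j^{1/2}=\exp\Big(\sum_{k\ge1}c_{2k}\mathrm{Tr}_{2k}\Big),\quad \mathrm{Tr}_{2k}(x)=\mathrm{Tr}((\mathrm{ad}\,x)^{2k}),$$
with suitable rational $c_{2k}$. An element $\lambda\in\mathfrak g^*$ acts on $S^{\cdot}(\mathfrak g)$ as the derivation $\partial_\lambda$ with $\partial_\lambda(x)=\lambda(x)$. In this way $j^{1/2}$ acts as a constant-coefficient differential operator of infinite order, the Duflo operator $\varphi_{\rm strange}$.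

**Known result (Kontsevich).** For finite-dimensional $\mathfrak g$ the map $\varphi_{\rm PBW}\circ\varphi_{\rm strange}$ induces an isomorphism of graded algebras $H^{\cdot}(\mathfrak g;S^{\cdot}(\mathfrak g))\to H^{\cdot}(\mathfrak g;\mathcal U(\mathfrak g))$. On $0$-cohomology it is the classical Duflo isomorphism $[S^{\cdot}(\mathfrak g)]^{\mathfrak g}\cong Z(\mathcal U(\mathfrak g))$.

**Conjecture.** For any (maybe infinite-dimensional) Lie algebra $\mathfrak g$ the algebras $H^{\cdot}(\mathfrak g;S^{\cdot}(\mathfrak g))$ and $H^{\cdot}(\mathfrak g;\mathcal U(\mathfrak g))$ are isomorphic as graded algebras.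

The problem is taken from Boris Shoikhet, "Vanishing of the Kontsevich integrals of the wheels", arXiv:math/0007080 (2000). We prove two theorems.

**Theorem 1.** Let $q\ge3$ be finite, $A=H^{\cdot}(\hat{\mathfrak g};S^{\cdot}(\hat{\mathfrak g}))$ and $B=H^{\cdot}(\hat{\mathfrak g};\mathcal U(\hat{\mathfrak g}))$. Write $A^2A^2$ for the span of all products of two elements of $A^2$, and similarly for $B$. Then $A^2,B^2$ are finite-dimensional and $\dim_kB^2B^2>\dim_kA^2A^2$. Hence $A\not\cong B$ as graded algebras.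

So the conjecture is false, with a finitely presented counterexample over every field of characteristic $0$. In degree $0$, however, it is true.

**Theorem 2.** For every Lie algebra $\mathfrak g$ over $k$, $[S^{\cdot}(\mathfrak g)]^{\mathfrak g}\cong Z(\mathcal U(\mathfrak g))$ as algebras, by a natural extension of Duflo's formula.

## 3. Symmetrization and its correction on $\mathfrak{sl}_2$

If $\mathfrak g$ is abelian, then $S^{\cdot}(\mathfrak g)=\mathcal U(\mathfrak g)$ and there is nothing to prove. Take next $\mathfrak{sl}_2=\langle\mathsf E,\mathsf F,\mathsf H\rangle$ in degree $0$. The element $c=4\mathsf{EF}+\mathsf H^2\in S^2$ is invariant: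
$$\{\mathsf E,c\}=4\mathsf{EH}-4\mathsf{HE}=0,\qquad \{\mathsf F,c\}=-4\mathsf{HF}+4\mathsf{HF}=0 .$$
We compare $\varphi(c)^2$ with $\varphi(c^2)$ in the two-dimensional representation. There
$$(x\mathsf E+y\mathsf F+z\mathsf H)^2=N:=z^2+xy,\qquad (x\mathsf E+y\mathsf F+z\mathsf H)^4=z^4+2xyz^2+x^2y^2 .$$
By definition $\varphi$ maps the $m$-th power of an element of $\mathfrak g$ to its $m$-th power in $\mathcal U$. Comparing coefficients, $\varphi(\mathsf{EF})\mapsto\frac12$, $\varphi(\mathsf H^2)\mapsto1$, $\varphi(\mathsf E^2\mathsf F^2)\mapsto\frac16$, $\varphi(\mathsf{EFH}^2)\mapsto\frac16$, $\varphi(\mathsf H^4)\mapsto1$. As $c^2=16\mathsf E^2\mathsf F^2+8\mathsf{EFH}^2+\mathsf H^4$,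
$$\varphi(c)\mapsto 2+1=3,\qquad \varphi(c^2)\mapsto\tfrac{16}6+\tfrac86+1=5\ne 9 .$$
So $\varphi$ is not multiplicative even on invariants.

The Duflo operator repairs this. The eigenvalues of $\mathrm{ad}(x\mathsf E+y\mathsf F+z\mathsf H)$ are $0,\pm2\sqrt N$, so $j^{1/2}=\sinh\sqrt N/\sqrt N=1+\frac N6+\frac{N^2}{120}+\cdots$, and $N$ acts as $\partial_{\mathsf H}^2+\partial_{\mathsf E}\partial_{\mathsf F}$. One finds $Nc=6$, $N(c^2)=12c+2(4\mathsf H^2+16\mathsf{EF})=20c$ and $N^2(c^2)=120$. Hence $\varphi_{\rm strange}(c)=c+1$ and $\varphi_{\rm strange}(c^2)=c^2+\frac{10}3c+1$. In the two-dimensional representation their symmetrizations are $4$ and $5+10+1=16=4^2$.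

Two lessons follow. First, the failure of $\varphi$ to be multiplicative does not show that the two algebras differ: another map may work. To disprove the conjecture we need an invariant of the abstract graded algebra. Second, the correction is built from traces of $(\mathrm{ad}\,x)^{2k}$, which need not exist in infinite dimension. On $\hat{\mathfrak g}$ the trace of $(\mathrm{ad}\,e)^{2k}$ would be the divergent sum $\sum_i i^{2k}\dim\mathfrak a_{(i)}$. On $\mathfrak g_1$, if we read the trace as the sum of the traces of the diagonal blocks in the weight grading, it is $0$: $\mathrm{ad}\,x$ strictly raises the weight. With that reading the only candidate on $\mathfrak g_1$ is $\varphi$ itself, and Section 5 shows that it fails.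

## 4. A finite model for cochains on $\mathfrak a$

The purpose of this section is to replace $C^{\cdot}(\mathfrak a;M)$ by a dg algebra in which we can compute by hand. Let $T=T(V)$ be the tensor algebra, $r=\sum_i(x_iy_i-y_ix_i)$ and $U=\mathcal U(\mathfrak g_1)=T/(r)$.

**Lemma 1.** The complex
$$0\to U\otimes k\hat r\to U\otimes V\to U\to k\to0,\qquad u\otimes\hat r\mapsto\sum_i(ux_i\otimes y_i-uy_i\otimes x_i),\quad u\otimes v\mapsto uv,$$
is exact. Moreover $\dim\mathfrak g_{(2)}=5$ and $\dim\mathfrak g_{(3)}=16$.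

*Proof.* The composite of the first two maps is $u\otimes\hat r\mapsto ur=0$. Exactness at $U$ and $k$ is clear.

On the left, an element $u\otimes\hat r$ of the kernel satisfies $ux_1=0$. By PBW the associated graded algebra of $U$ is a polynomial algebra, so $U$ is a domain, and $u=0$.

At $U\otimes V$, let $I=TrT$. As $T=k\oplus TV$, we have $I=Tr+IV$. Suppose $\sum_vu_vv=0$ in $U$, where $v$ runs over the basis of $V$. Lift $u_v$ to $\tilde u_v\in T$. Then $\sum_v\tilde u_vv\in I$ can be written as $tr+\sum_vi_vv$ with $t\in T$, $i_v\in I$. So in the free algebra $T$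
$$\sum_v(\tilde u_v-i_v)v=tr=\sum_i(tx_iy_i-ty_ix_i).$$
Comparing last letters gives $\tilde u_{y_i}-i_{y_i}=tx_i$ and $\tilde u_{x_i}-i_{x_i}=-ty_i$. Modulo $I$ this says that $\sum_vu_v\otimes v$ is the image of $t\otimes\hat r$.

Counting dimensions by weight, $(1-4t+t^2)\sum_n\dim U_{(n)}t^n=1$, so $\dim U_{(n)}=1,4,15,56$ for $n=0,1,2,3$. By PBW, $U_{(2)}\cong S^2V\oplus\mathfrak g_{(2)}$ gives $15-10=5$, and $U_{(3)}\cong S^3V\oplus(V\otimes\mathfrak g_{(2)})\oplus\mathfrak g_{(3)}$ gives $56-20-20=16$. $\square$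

Now put
$$K=(k\oplus V\oplus k\hat r)\otimes\Lambda\mathfrak n\ \subset\ \Lambda\mathfrak g_1\otimes\Lambda\mathfrak n=\Lambda\mathfrak a .$$
The exterior algebra is a coalgebra by unshuffling, e.g. $\Delta(x\wedge y)=x\wedge y\otimes1+x\otimes y-y\otimes x+1\otimes x\wedge y$. As $\Delta\hat r\in\hat r\otimes1+V\otimes V+1\otimes\hat r$, $K$ is a subcoalgebra. Let $K_i$ be its degree-$i$ part, $\mathfrak a^!=K^*$ with graded parts $\mathfrak a^!_i=K_i^*$, and let $\xi_i,\eta_i,\zeta_j$ be dual to $x_i,y_i,z_j$.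

**Lemma 2.** Let $q\ge0$. For every $\mathfrak a$-module $M$, restriction of cochains $C^{\cdot}(\mathfrak a;M)\to\mathrm{Hom}(K,M)=\mathfrak a^!\otimes M$ is a quasi-isomorphism. If $M$ is an algebra on which $\mathfrak a$ acts by derivations, it is a map of dg algebras. Here
$$\mathfrak a^!=\mathfrak g_1^!\otimes\Lambda[\zeta_1,\dots,\zeta_q],\qquad\mathfrak g_1^!=\langle1;\ \xi_1,\eta_1,\xi_2,\eta_2;\ \kappa\rangle,\qquad\xi_i\eta_i=-\eta_i\xi_i=\kappa\ (i=1,2),$$
all other products of two of the $\xi,\eta$ vanish, the $\zeta_j$ anticommute with the $\xi_i,\eta_i$, $(\theta\otimes s)(\theta'\otimes s')=\theta\theta'\otimes ss'$, and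
$$d(\theta\otimes s)=\sum_vv^*\theta\otimes(v\cdot s),\qquad v\text{ in the basis of }V_{\mathfrak a}.\tag{2}$$

*Proof.* The standard resolution of $k$ is $\mathcal U(\mathfrak a)\otimes\Lambda\mathfrak a$ with differential
$$u\otimes a_1\wedge\dots\wedge a_n\mapsto\sum_i(-1)^{i+1}ua_i\otimes\cdots\hat a_i\cdots+\sum_{i<j}(-1)^{i+j}u\otimes[a_i,a_j]\wedge\cdots .$$
The first sum is built from the component $\Lambda^n\to\Lambda^1\otimes\Lambda^{n-1}$ of the coproduct, so it maps $\mathcal U(\mathfrak a)\otimes K$ to itself. The second sum vanishes on $\mathcal U(\mathfrak a)\otimes K$, because $\sum_i[x_i,y_i]=0$ and $\mathfrak n$ is central in $\mathfrak a$. So $\mathcal U(\mathfrak a)\otimes K$ is a subcomplex. Since $\mathcal U(\mathfrak a)=U\otimes S(\mathfrak n)$, it is the tensor product of the complex of Lemma 1 and the Koszul resolution $S(\mathfrak n)\otimes\Lambda\mathfrak n$. By Künneth it is a free resolution of $k$. The inclusion of one free resolution into the other covers the identity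 of $k$, so it is a homotopy equivalence over $\mathcal U(\mathfrak a)$. Applying $\mathrm{Hom}_{\mathcal U(\mathfrak a)}(-,M)$ gives the first claim.

The cup product is defined through the coproduct of $\Lambda\mathfrak a$, so restriction to a subcoalgebra is multiplicative. With $\kappa$ defined by $\kappa(\hat r)=1$ we get $(\xi_i\eta_i)(\hat r)=1$, and the other products $\xi_i\xi_j,\eta_i\eta_j$, and $\xi_i\eta_j$ ($i\ne j$), vanish on $\hat r$. Since the bracket terms are zero on $K$, $(dc)(a_1\wedge\cdots)=\sum_i(-1)^{i+1}a_i\cdot c(\dots\hat a_i\dots)$, which is (2). $\square$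

For $q=0$ we get a three-term complex for $\mathfrak g_1$. From $d(\xi_is)=\eta_i\xi_i\{y_i,s\}=-\kappa\{y_i,s\}$ and $d(\eta_is)=\kappa\{x_i,s\}$ we read off, for $c=\sum_i(\xi_ic(x_i)+\eta_ic(y_i))$,
$$dc=\kappa\sum_i\big(\{x_i,c(y_i)\}-\{y_i,c(x_i)\}\big),\qquad H^2(\mathfrak g_1;S(\mathfrak g_1))=\kappa S(\mathfrak g_1)/\kappa\{V,S(\mathfrak g_1)\}.\tag{3}$$
The same holds for $U$, with $[V,U]$ in place of $\{V,S(\mathfrak g_1)\}$.

## 5. Polynomials on $V$ as cocycles, and the pair $c_f,c_g$

We look for two classes whose product is $0$ in $S$ but not in $U$. There is a large supply of $1$-cocycles. For $p\in S(V)$ put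
$$c_p(y_i)=\partial p/\partial x_i,\qquad c_p(x_i)=-\partial p/\partial y_i .$$
Since $\{v,s\}=\sum_w(\partial_ws)[v,w]$ for $s\in S(V)$, formula (3) gives $dc_p=\kappa\sum_{v,w}(\partial_v\partial_wp)[v,w]=0$, a symmetric array summed against an antisymmetric one. Also
$$c_pc_{p'}=\kappa\sum_i\Big(\frac{\partial p}{\partial x_i}\frac{\partial p'}{\partial y_i}-\frac{\partial p}{\partial y_i}\frac{\partial p'}{\partial x_i}\Big).$$
So we want two polynomials with vanishing Poisson bracket for which the cancellation uses commutativity. Take $f=x_1^2x_2$ and $g=x_1x_2y_1-2x_2^2y_2$: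
$$c_f:\ y_1\mapsto2x_1x_2,\quad y_2\mapsto x_1^2,\quad x_1,x_2\mapsto0;$$
$$c_g:\ y_1\mapsto x_2y_1,\quad y_2\mapsto x_1y_1-4x_2y_2,\quad x_1\mapsto-x_1x_2,\quad x_2\mapsto2x_2^2 .$$
As a direct check of the cocycle condition: for $c_f$ it reads $2x_1[x_1,x_2]+2x_1[x_2,x_1]=0$; for $c_g$ it reads
$$[x_1,x_2]y_1+x_2[x_1,y_1]+[x_2,x_1]y_1+x_1[x_2,y_1]-4x_2[x_2,y_2]+[y_1,x_1]x_2+x_1[y_1,x_2]-4x_2[y_2,x_2]=0 .$$
As $c_f(x_i)=0$, only $\eta_i\xi_i=-\kappa$ contributes to the product:
$$c_fc_g=-\kappa\big(2x_1x_2\cdot(-x_1x_2)+x_1^2\cdot2x_2^2\big)=0 .$$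
In $U$ write $a=x_1$, $b=x_2$, $s=\varphi(x_1x_2)=\frac12(ab+ba)$. Then
$$\varphi(c_f)\varphi(c_g)=-\kappa(-2s^2+2a^2b^2)=2\kappa(s^2-a^2b^2).\tag{4}$$

**Lemma 3.** $s^2-a^2b^2-\frac14[a,b]^2\in[V,U_{(3)}]$.

*Proof.* Modulo $[V,U_{(3)}]$ a word of length $4$ may be rotated cyclically, since $vw-wv=[v,w]$ for a letter $v$ and a word $w$ of length $3$. Hence
$$s^2=\tfrac14(abab+abba+baab+baba)\equiv\tfrac12abab+\tfrac12aabb,\qquad[a,b]^2\equiv2abab-2aabb,$$
and $s^2-a^2b^2\equiv\frac12abab-\frac12aabb\equiv\frac14[a,b]^2$. $\square$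

Put $h=[x_1,x_2]\cdot[x_1,x_2]\in S^2(\mathfrak g_1)_{(4)}$, so that $\varphi(h)=[a,b]^2$.

**Lemma 4.** $h\notin\{V,S(\mathfrak g_1)\}$; that is, $[\kappa h]\ne0$ in $H^2(\mathfrak g_1;S(\mathfrak g_1))$.

*Proof.* Brackets with $V$ preserve $S^2(\mathfrak g_1)$, so otherwise $h\in\{V,S^2(\mathfrak g_1)\}$. Let $\rho:\mathfrak g_1\to\mathfrak{sl}_2$, $x_1\mapsto\mathsf E$, $x_2\mapsto\mathsf F$, $y_1,y_2\mapsto0$; this respects the relation. Consider the functional $p\cdot p'\mapsto\mathrm{Tr}(\rho(p)\rho(p'))$ on $S^2(\mathfrak g_1)$, with the trace in the two-dimensional representation. On $\{u,pp'\}=[u,p]p'+p[u,p']$ it takes the value $\mathrm{Tr}([\rho(u),\rho(p)\rho(p')])=0$, but on $h$ the value $\mathrm{Tr}(\mathsf H^2)=2\ne0$. $\square$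

Consequently, for $\mathfrak g_1$ alone, $[c_f][c_g]=0$ while $\varphi_*[c_f]\,\varphi_*[c_g]=\frac12\varphi_*[\kappa h]\ne0$. In $U$ an extra product appears.

By Section 3 this does not disprove the conjecture. We would like to say: "the span of products of degree-$1$ classes is bigger for $U$ than for $S$." Here the attempt stops, because that span is infinite-dimensional already for $S$. Indeed $\eta_1x_1^n$ is a cocycle for every $n\ge0$, as $\{x_1,x_1^n\}=0$, and $\xi_1$ is a cocycle. Their product is $-\kappa x_1^n$. Elements of $\{V,S^n(\mathfrak g_1)\}$ have weight at least $n+1$, so $[\kappa x_1^n]\ne0$ for all $n$. Dimensions give nothing.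

The remedy is to adjoin $e$, which, as we now show, retains only cochains that preserve weight. But $c_f$ and $c_g$ send $V$ (weight $1$) to weight $2$. Multiplying them by $\zeta_1$ and $\zeta_2$ gives cochains of degree $2$ with coefficients of weight $2$. This is why $\mathfrak n$ is there.

## 6. Weight-preserving cochains and the model for $\hat{\mathfrak g}$

Let $M=S(\hat{\mathfrak g})$ or $\mathcal U(\hat{\mathfrak g})$. Here $\mathrm{ad}\,e$ is diagonalizable with weights in $\mathbb Z_{\ge0}$.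

**Lemma 5.** Let $L_M$ be the dg algebra with
$$L_M^i=\mathfrak a^!_i\otimes M_{(i)},$$
with the product of Lemma 2 and differential (2). Then $H^{\cdot}(\hat{\mathfrak g};M)\cong\Lambda[\varepsilon]\otimes H^{\cdot}(L_M)$ as graded algebras, with $\varepsilon$ of degree $1$.

**Step 1: split off $e$.** Let $\varepsilon(e)=1$, $\varepsilon|_{\mathfrak a}=0$. Then $d\varepsilon=0$, because $[\hat{\mathfrak g},\hat{\mathfrak g}]\subset\mathfrak a$. Extend cochains on $\mathfrak a$ by $0$ on $e$; this is compatible with products. Every cochain on $\hat{\mathfrak g}$ is uniquely $c+\varepsilon b$ with $c,b\in C(\mathfrak a;M)$. We claim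
$$dc=d_{\mathfrak a}c+\varepsilon\,\theta_ec,\qquad d(\varepsilon c)=-\varepsilon\,d_{\mathfrak a}c,$$
$$(\theta_ec)(a_1,\dots)=e\cdot c(a_1,\dots)-\sum_jc(\dots,[e,a_j],\dots).$$
In $(dc)(e,a_1,\dots,a_n)$ the surviving terms are $e\cdot c(a_1,\dots,a_n)$ and $(-1)^{1+(j+1)}c([e,a_j],a_1,\dots\hat a_j\dots)$. Moving $[e,a_j]$ to place $j$ costs $(-1)^{j-1}$, for a total sign $-1$. The second formula follows from the Leibniz rule and $\varepsilon^2=0$.

**Step 2: keep weight zero.** A cochain $c\in C(\mathfrak a;M)$ is the same as a family $(c_j)_{j\in\mathbb Z}$, where $c_j$ raises weight by $j$ and on each argument only finitely many $c_j$ are nonzero. Bracket and action respect weights, so $d_{\mathfrak a}$ acts on each component, and $\theta_ec_j=jc_j$. So $C(\mathfrak a;M)=C_0\oplus C_{\ne}$ as complexes, with $C_0=\{c=c_0\}$ and $C_{\ne}=\{c_0=0\}$. On $C_{\ne}$ the operator $\theta_e$ is invertible (divide $c_j$ by $j$) and commutes with $d_{\mathfrak a}$.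

The subcomplex $C_{\ne}\oplus\varepsilon C_{\ne}$ is acyclic. If $c+\varepsilon b$ is a cocycle in it, then $d_{\mathfrak a}c=0$ and $\theta_ec=d_{\mathfrak a}b$, so
$$d(\theta_e^{-1}b)=\theta_e^{-1}d_{\mathfrak a}b+\varepsilon b=c+\varepsilon b .$$
Its complement is $C_0\oplus\varepsilon C_0=\Lambda[\varepsilon]\otimes C_0$, since $\theta_e=0$ on $C_0$. Products of weight-preserving cochains preserve weight, so $\Lambda[\varepsilon]\otimes C_0\hookrightarrow C(\hat{\mathfrak g};M)$ is an inclusion of dg algebras and a quasi-isomorphism.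

**Step 3: restrict to $K$.** In the same way $\mathrm{Hom}(K,M)=\mathrm{Hom}(K,M)_0\oplus\mathrm{Hom}(K,M)_{\ne}$, and the restriction map of Lemma 2 is the direct sum of its restrictions to the two summands. A direct sum of two chain maps is a quasi-isomorphism only if each is. So $C_0\to\mathrm{Hom}(K,M)_0$ is a quasi-isomorphism of dg algebras. As $K_i$ has weight exactly $i$, $\mathrm{Hom}(K,M)_0$ is $L_M$. This proves Lemma 5. $\square$

Write $L_S$ and $L_U$ for $M=S(\hat{\mathfrak g})$ and $\mathcal U(\hat{\mathfrak g})$, and identify $A=\Lambda[\varepsilon]\otimes H(L_S)$, $B=\Lambda[\varepsilon]\otimes H(L_U)$. As $\varphi$ is $\hat{\mathfrak g}$-equivariant, $1\otimes\varphi$ (again written $\varphi$) is an isomorphism of complexes $L_S\cong L_U$. It induces a degree-preserving linear isomorphism $\varphi_*:A\to B$.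

For an example, $e\in L_S^0$, and since $[v,e]=-v$, (2) gives
$$de=-E,\qquad E:=\sum_vv^*\otimes v\in L_S^1\qquad(v\text{ in the basis of }V_{\mathfrak a}).$$
The element $E$ controls Section 8.

## 7. The filtration of $B$ by $S$-degree

Call $m$ the *$S$-degree* of elements of $S^m(\hat{\mathfrak g})$, and give $\varepsilon$ the $S$-degree $0$. The differential preserves it, so $L_S$, $H(L_S)$ and $A=\bigoplus_mA_m$ are graded algebras. On $B$ only a filtration remains: put $F_mB=\varphi_*(\bigoplus_{j\le m}A_j)$, so that $F_mB/F_{m-1}B\cong A_m$. Then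
$$\varphi_*(a)\varphi_*(b)\in\varphi_*(ab)+F_{m+n-1}B\qquad(a\in A_m,\ b\in A_n).\tag{5}$$
Indeed, for cocycles $a,b$ of $S$-degrees $m,n$, (1) gives $\varphi(a)\varphi(b)-\varphi(ab)=\varphi(c)$ with $c$ of $S$-degree at most $m+n-1$. The left side is a cocycle, so $dc=0$; and $d$ preserves $S$-degree, so each homogeneous component of $c$ is a cocycle.

By (5) the associated graded space of $B^2B^2$ contains $A^2A^2$, whence $\dim B^2B^2\ge\dim A^2A^2$. For a strict inequality we need $A^2$ to be finite-dimensional and an element of $B^2B^2$ in a filtration degree where $A^2A^2$ has nothing.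

## 8. $H^i(L_S)$ for $i\le2$ lives in $S$-degree $i$

From here on $q\ge3$.

**Proposition 6.** For $i\le2$: $H^i(L_S)$ is finite-dimensional and $H^i(L_S)_m=0$ for $m\ne i$. Also $H^0(L_S)=k$.

**Step 0: the shape of the differential.** We have $S(\hat{\mathfrak g})=S(\mathfrak a)[e]$. Put $L_{\mathfrak a}=\bigoplus_i\mathfrak a^!_i\otimes S(\mathfrak a)_{(i)}$. As $e$ has weight $0$, $L_S=\bigoplus_nL_{\mathfrak a}e^n$. From $[v,e]=-v$ we get $v\cdot(se^n)=(v\cdot s)e^n-n\,vs\,e^{n-1}$, so for $c\in L_{\mathfrak a}$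
$$d(ce^n)=(d_{\mathfrak a}c)e^n-n\,E\,c\,e^{n-1},\qquad E=E_1+E_{\mathfrak n},\tag{6}$$
with $E_1=\sum_i(\xi_ix_i+\eta_iy_i)$ and $E_{\mathfrak n}=\sum_j\zeta_jz_j$.

Let $X=\mathfrak g_1^!\otimes S(\mathfrak g_1)$ and $P=\Lambda[\zeta]\otimes k[z_1,\dots,z_q]$, where $P^l$ denotes the part of degree $l$ in $\zeta$. Since $\mathfrak n$ is central in $\mathfrak a$, $\mathfrak a^!\otimes S(\mathfrak a)=X\otimes P$ with $d_{\mathfrak a}=d_X\otimes1$. Moreover $d_XE_1=\kappa\sum_i([x_i,y_i]-[y_i,x_i])=0$ and $d_{\mathfrak a}E_{\mathfrak n}=0$. So multiplication by $E$ anticommutes with $d_{\mathfrak a}$ and acts on $H(X)\otimes P$. Also $E^2=\sum_{v,w}v^*w^*\otimes vw=0$, because $v^*w^*$ is antisymmetric and $vw$ symmetric.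

Let elements of $\mathfrak a^!_i$ have weight $-i$. Then $L_{\mathfrak a}$ is the part of $X\otimes P$ of total weight $0$, and $d_{\mathfrak a}$, $E_1$, $E_{\mathfrak n}$ preserve the weight. Put
$$Z:=H(L_{\mathfrak a})=(H(X)\otimes P)_0,$$
and let $Z^i_m$ be its part of degree $i$ and $S$-degree $m$. Each $L_{\mathfrak a}^i$ is finite-dimensional, since $\mathfrak a$ has finite-dimensional weight parts in positive weights only. So each $Z^i$ is finite-dimensional, and $E$ maps $Z^i_m$ to $Z^{i+1}_{m+1}$.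

**Step 1: $\ker(E|Z^i)=EZ^{i-1}$ for $i\le2$.** This is where $q\ge3$ enters. Multiplication by $E_{\mathfrak n}$ on $P$ is the tensor product of the $q$ two-term complexes $k[z_j]\to\zeta_jk[z_j]$, $p\mapsto\zeta_jz_jp$. Each has cohomology only in degree $1$, so by Künneth $(P,E_{\mathfrak n})$ is exact in degrees $<q$, in particular in degrees $\le2$. The same holds for $H^j(X)\otimes P$, where $E_{\mathfrak n}$ acts on $P$ up to the sign $(-1)^j$.

Let $c=\sum_{j\ge j_0}c_j\in Z^i$ with $c_j\in H^j(X)\otimes P^{i-j}$ and $Ec=0$. As $E_1$ raises $j$ by one, the component of $Ec$ in $H^{j_0}(X)\otimes P^{i-j_0+1}$ is $E_{\mathfrak n}c_{j_0}$. So $E_{\mathfrak n}c_{j_0}=0$ and $c_{j_0}=E_{\mathfrak n}b$ with $b\in H^{j_0}(X)\otimes P^{i-j_0-1}$; if $i=j_0$ then $c_{j_0}=0$. As $E_{\mathfrak n}$ has weight $0$, we may take $b$ of weight $0$. Then $c-Eb$ is again killed by $E$ and its components start at $j_0+1$. Since $j\le i$, iterating shows $c\in EZ^{i-1}$. The other inclusion is $E^2=0$.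

**Step 2: $Z^i_m=0$ for $m\ne i$, $i\le2$.** Since $S(\mathfrak a)_{(0)}=k$, $S(\mathfrak a)_{(1)}=V_{\mathfrak a}$ and $S(\mathfrak a)_{(2)}=S^2V_{\mathfrak a}\oplus\mathfrak g_{(2)}$, only $Z^2_1=0$ needs proof. The coefficients lie in $\mathfrak g_{(2)}$, so $Z^2_1=\bigoplus_jH_j\otimes\Lambda^{2-j}[\zeta]$, where $H_j$ is the cohomology at the middle term of
$$(\mathfrak g_1^!)_{j-1}\otimes\mathfrak g_{(1)}\to(\mathfrak g_1^!)_j\otimes\mathfrak g_{(2)}\to(\mathfrak g_1^!)_{j+1}\otimes\mathfrak g_{(3)} .$$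

- $H_2$ is the cokernel of $V^*\otimes V\to\kappa\,\mathfrak g_{(2)}$. By (3) the image is $\kappa[V,V]=\kappa\,\mathfrak g_{(2)}$, so $H_2=0$.
- $H_1$ is the middle cohomology of $V\to V^*\otimes\mathfrak g_{(2)}\to\kappa\,\mathfrak g_{(3)}$. The first map $v\mapsto\sum_ww^*\otimes[w,v]$ is injective: since $\mathfrak g_{(2)}=\Lambda^2V/k\hat r$, an element $v$ of the kernel satisfies $w\wedge v\in k\hat r$ for all $w\in V$; as $\hat r$ has rank $4$ and $w\wedge v$ has rank at most $2$, $w\wedge v=0$ for all $w$, so $v=0$. The last map is surjective since $\mathfrak g_{(3)}=[V,\mathfrak g_{(2)}]$. By Lemma 1 the dimensions are $4$, $20$, $16$, and $4-20+16=0$, so $H_1=0$.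
- $H_0$ is the set of $s\in\mathfrak g_{(2)}$ commuting with $V$. A basis of $\mathfrak g_{(2)}$ is $[x_1,x_2],[y_1,y_2],[x_1,y_2],[x_2,y_1],[x_1,y_1]$. Killing two generators gives surjections of $\mathfrak g_1$ onto the free Lie algebras on $\{p,p'\}=\{x_1,x_2\}$, $\{y_1,y_2\}$, $\{x_1,y_2\}$, $\{x_2,y_1\}$; in each case the relation becomes $0=0$. Each kills all basis elements except $[p,p']$, so $s\mapsto c'[p,p']$, and this commutes with $p$. In the free associative algebra $[p,[p,p']]=ppp'-2pp'p+p'pp\ne0$, so $c'=0$. Hence $s=c[x_1,y_1]$. Now use the homomorphism $\mathfrak g_1\to\mathfrak{sl}_2$, $x_1,y_2\mapsto\mathsf E$, $y_1,x_2\mapsto\mathsf F$, which respects the relation: $[\mathsf E,\mathsf F]+[\mathsf F,\mathsf E]=0$. It sends $[x_2,[x_1,y_1]]$ to $[\mathsf F,\mathsf H]=2\mathsf F\ne0$. So $c=0$ and $H_0=0$.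

**Step 3: powers of $e$ remove everything else.** Let $i\le2$, and let $c=\sum_nc_ne^n$ be a cocycle in $L_S^i$ of $S$-degree $m$, with $c_n\in(L^i_{\mathfrak a})_{m-n}$. Let $N$ be its $e$-degree. By (6) the coefficient of $e^N$ in $dc$ is $d_{\mathfrak a}c_N=0$.

If $N\ne m-i$, then $[c_N]\in Z^i_{m-N}=0$ by Step 2. So $c_N=d_{\mathfrak a}b$, and $c-d(be^N)$ is a cohomologous cocycle of smaller $e$-degree. We can repeat this until $c=0$ or $N=m-i$.

*Case $m<i$.* Then $N=m-i$ cannot occur, so $c$ is a coboundary.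

*Case $m>i$.* Suppose $N=\nu:=m-i\ge1$. The coefficient of $e^{\nu-1}$ in $dc=0$ is $d_{\mathfrak a}c_{\nu-1}-\nu Ec_\nu=0$. Since $\nu\ne0$ in $k$, $E[c_\nu]=0$ in $Z^{i+1}$. By Step 1 there are a $d_{\mathfrak a}$-cocycle $b\in(L_{\mathfrak a}^{i-1})_{i-1}$ and $b'\in(L_{\mathfrak a}^{i-1})_i$ with $c_\nu=Eb+d_{\mathfrak a}b'$. As $d(be^{\nu+1})=-(\nu+1)Eb\,e^\nu$, the cocycle
$$c+\tfrac1{\nu+1}d(be^{\nu+1})-d(b'e^\nu)$$
has $e$-degree less than $\nu=m-i$. The reduction above now continues down to $0$. So $c$ is a coboundary.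

*Case $m=i$.* The reduction ends at a cocycle $c\in(L^i_{\mathfrak a})_i$ without $e$. On $L_{\mathfrak a}$ we have $d=d_{\mathfrak a}$, so $Z^i_i\to H^i(L_S)_i$ is well defined and surjective, and $\dim H^i(L_S)_i\le\dim Z^i<\infty$.

Finally $H^0(L_S)=H^0(L_S)_0=k$. $\square$

**Consequence for $A$.** From $A=\Lambda[\varepsilon]\otimes H(L_S)$ we get $A^2=A^2_2\oplus A^2_1$ with $A^2_2=H^2(L_S)_2$ and $A_1^2=\varepsilon H^1(L_S)_1$, all finite-dimensional. Since $\varepsilon^2=0$, $A_1^2A_1^2=0$. As $A$ is graded commutative,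
$$A^2A^2=A_2^2A_2^2\oplus A_1^2A_2^2\ \subset\ A_4\oplus A_3.\tag{7}$$

## 9. A nonzero element of $B^2B^2\cap F_2B$

By (7), $A^2A^2$ has nothing in $S$-degree $\le2$. We now show that $B^2B^2$ does have something in $F_2B$.

**Step 1: the two classes.** Put $\alpha=c_f\zeta_1$ and $\beta=c_g\zeta_2$. They have degree $2$ and coefficients in $S^2(\mathfrak a)_{(2)}$, so they lie in $(L_S^2)_2$. Since $\mathfrak n$ acts trivially on $S(\mathfrak a)$, $d\alpha=(dc_f)\zeta_1=0$ and $d\beta=(dc_g)\zeta_2=0$. So $[\alpha],[\beta]\in A_2^2$, and $\alpha\beta=-c_fc_g\zeta_1\zeta_2=0$ already at cochain level.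

**Step 2: the product in $B$.** Moving $\zeta_1$ past $\varphi(c_g)$ gives a sign, so by (4)
$$\varphi(\alpha)\varphi(\beta)=-\varphi(c_f)\varphi(c_g)\zeta_1\zeta_2=-2\kappa\zeta_1\zeta_2(s^2-a^2b^2).$$
For $t\in U_{(3)}$ the elements $\eta_i\zeta_1\zeta_2t$ and $\xi_i\zeta_1\zeta_2t$ lie in $L_U^3$, and since $\mathfrak n$ acts trivially on $\mathcal U(\mathfrak a)$,
$$d(\eta_i\zeta_1\zeta_2t)=\kappa\zeta_1\zeta_2[x_i,t],\qquad d(\xi_i\zeta_1\zeta_2t)=-\kappa\zeta_1\zeta_2[y_i,t].$$
So the coefficient of $\kappa\zeta_1\zeta_2$ matters only modulo $[V,U_{(3)}]$, and Lemma 3 gives, in $B^4$,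
$$\varphi_*[\alpha]\,\varphi_*[\beta]=-\tfrac12\varphi_*[\tau],\qquad\tau=\kappa\zeta_1\zeta_2\,h .\tag{8}$$
Here $\tau\in(L_S^4)_2$, as $h\in S^2(\mathfrak g_1)_{(4)}$; it is a cocycle because $V^*\kappa=0$ and $\mathfrak n$ acts trivially on $h$. So the product (8) lies in $B^2B^2\cap F_2B$.

**Step 3: $[\tau]\ne0$ in $H^4(L_S)_2$.** In $L_S$ there are more coboundaries than in $X$, because of $e$; we must show that they do not help. Suppose $\tau=dy$, with $y\in L_S^3$ of $S$-degree $2$. Then $y=y_0+y_1e$ with $y_0\in(L_{\mathfrak a}^3)_2$ and $y_1\in(L_{\mathfrak a}^3)_1$; there is no $e^2$-term since $S^0(\mathfrak a)_{(3)}=0$. By (6), $d_{\mathfrak a}y_1=0$ and $\tau=d_{\mathfrak a}y_0-Ey_1$. So in $H(X)\otimes P$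
$$[\kappa h]\,\zeta_1\zeta_2=-E[y_1].\tag{9}$$
The coefficients of $y_1$ lie in $\mathfrak a_{(3)}=\mathfrak g_{(3)}$, so no $z_j$ occurs: $[y_1]=u^0+u^1+u^2$ with $u^j\in H^j(X)\otimes\Lambda^{3-j}[\zeta]$. Here $E_1$ preserves the degree in $z$ and $E_{\mathfrak n}$ raises it by $1$, while the left side of (9) has $z$-degree $0$. The part of (9) of $z$-degree $1$ says $E_{\mathfrak n}(u^0+u^1+u^2)=0$. The terms $E_{\mathfrak n}u^j$ lie in different $H^j(X)\otimes P$, so each vanishes. For $j=1$, the coefficient of $z_l$ gives $\zeta_lu^1=0$ for every $l$. An element of $\Lambda^2[\zeta_1,\dots,\zeta_q]$ killed by all $\zeta_l$ is zero because $2<q$. So $u^1=0$. The component of (9) in $H^2(X)\otimes\Lambda^2[\zeta]$ with $z$-degree $0$ now reads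
$$[\kappa h]\,\zeta_1\zeta_2=-E_1u^1=0 .$$
Hence $[\kappa h]=0$ in $H^2(X)=\kappa S(\mathfrak g_1)/\kappa\{V,S(\mathfrak g_1)\}$, which contradicts Lemma 4. $\square$

Since $\varphi_*$ is injective, the product (8) is a nonzero element of $B^2B^2\cap F_2B$.

## 10. Comparing $\dim A^2A^2$ with $\dim B^2B^2$

*Proof of Theorem 1.* By Proposition 6 and its consequence, $A^2$ is finite-dimensional, hence so are $B^2=\varphi_*(A^2)$, $A^2A^2$ and $P_B:=B^2B^2$. Filter $P_B$ by $P_B\cap F_kB$; then $\mathrm{gr}_kP_B\subset F_kB/F_{k-1}B\cong A_k$. For $a_l,b_l\in A_2^2$, (5) gives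
$$\sum_l\varphi_*(a_l)\varphi_*(b_l)\in\varphi_*\Big(\sum_la_lb_l\Big)+F_3B ,$$
so $\mathrm{gr}_4P_B\supseteq A_2^2A_2^2$. In the same way, with $a_l\in A_1^2$ and $b_l\in A_2^2$, $\mathrm{gr}_3P_B\supseteq A_1^2A_2^2$. By Section 9, $P_B\cap F_2B\ne0$. Together with (7),
$$\dim B^2B^2\ \ge\ \dim A_2^2A_2^2+\dim A_1^2A_2^2+1\ =\ \dim A^2A^2+1 .$$
A graded algebra isomorphism $A\cong B$ would map $A^2A^2$ onto $B^2B^2$. So none exists. $\blacksquare$

## 11. Invariants live on finite-dimensional ideals: degree $0$ for every $\mathfrak g$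

In degree $0$ the obstacle of Section 3, the missing traces, can be avoided. An invariant polynomial involves only a finite-dimensional *ideal*, and on such ideals the traces exist and are compatible. For example, if $\mathfrak g$ is the direct sum of infinitely many copies of $\mathfrak{sl}_2$, then each finite partial sum is a finite-dimensional ideal and each element of $S^{\cdot}(\mathfrak g)$ lies in $S^{\cdot}$ of one of them.

*Proof of Theorem 2.*

**Step 1: an invariant lies in $S(V)$ for a finite-dimensional ideal $V$.** (In this section $V$ and $W$ no longer denote the spaces used before.) Let $z=\sum z_m\in S(\mathfrak g)^{\mathfrak g}$ with $z_m\in S^m(W)$, $W\subset\mathfrak g$ and $\dim W<\infty$. The action preserves $S^m$, so each $z_m$ is invariant. Let $V_z\subset W$ be the span of all $Dz_m$ with $m\ge1$ and $D\in S^{m-1}(\mathfrak g^*)$.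

For $x\in\mathfrak g$ the commutator of the action of $x$ with $\partial_\lambda$ is $\partial_{x\cdot\lambda}$, where $(x\cdot\lambda)(y)=-\lambda([x,y])$; it suffices to check this on $y\in\mathfrak g$, where the commutator gives $0-\lambda([x,y])$. Hence
$$x\cdot(Dz_m)=(x\cdot D)z_m+D(x\cdot z_m)=(x\cdot D)z_m\in V_z ,$$
and $V_z$ is a finite-dimensional ideal of $\mathfrak g$.

Now let $\lambda\in\mathfrak g^*$ kill $V_z$. Then $D\partial_\lambda z_m=\lambda(Dz_m)=0$ for all $D\in S^{m-1}(\mathfrak g^*)$. In characteristic $0$ the pairing of $S^{m-1}(W^*)$ with $S^{m-1}(W)$ is perfect, so $\partial_\lambda z_m=0$. Extend a basis of $V_z$ to one of $W$, and extend the dual functionals to $\mathfrak g$. The functionals dual to the added vectors kill $V_z$, so the corresponding partial derivatives of $z_m$ vanish and, in characteristic $0$, $z_m$ does not involve the added vectors. Hence $z\in S(V_z)$. Thus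
$$S(\mathfrak g)^{\mathfrak g}=\bigcup_VS(V)^{\mathfrak g},$$
a directed union over the finite-dimensional ideals $V$ of $\mathfrak g$; sums of such ideals are again such.

**Step 2: the Duflo operators are compatible.** Let $V\subset W$ be finite-dimensional ideals of $\mathfrak g$ and $x\in V$. Then $\mathrm{ad}\,x(W)\subset V$, so $\mathrm{ad}\,x$ acts as $0$ on $W/V$, and $\mathrm{Tr}_W((\mathrm{ad}\,x)^{2k})=\mathrm{Tr}_V((\mathrm{ad}\,x)^{2k})$ for $k\ge1$. So the Duflo series satisfy $j_W|_V=j_V$, and likewise for the square roots. Since $\partial_\lambda$ on $S(V)$ depends only on $\lambda|_V$, the Duflo operators of $W$ and $V$ agree on $S(V)$. They glue to an operator $\varphi_{\rm strange}$ on $S(\mathfrak f)$, where $\mathfrak f$ is the sum of all finite-dimensional ideals.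

**Step 3: it is equivariant and invertible.** An element of $\mathfrak g$ acts on $V$ by a derivation $\delta$, and $\mathrm{ad}(\delta x)=[\delta,\mathrm{ad}\,x]$. So the derivative of $\mathrm{Tr}_{2k}$ along $\delta$ is $2k\,\mathrm{Tr}([\delta,\mathrm{ad}\,x](\mathrm{ad}\,x)^{2k-1})=0$, by cyclicity of the trace. Hence $j_V^{1/2}$ is $\mathfrak g$-invariant and the operator commutes with $\mathfrak g$. On $S(V)$ it has the inverse given by $j_V^{-1/2}$, which is equivariant too. So it is bijective on each $S(V)^{\mathfrak g}$, and by Step 1 on $S(\mathfrak g)^{\mathfrak g}$. As $\varphi_{\rm PBW}$ is an isomorphism of $\mathfrak g$-modules, it maps $S(\mathfrak g)^{\mathfrak g}$ bijectively onto $\mathcal U(\mathfrak g)^{\mathfrak g}=Z(\mathcal U(\mathfrak g))$. Therefore $\varphi_{\rm PBW}\circ\varphi_{\rm strange}:S(\mathfrak g)^{\mathfrak g}\to Z(\mathcal U(\mathfrak g))$ is bijective.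

**Step 4: it is multiplicative.** By Step 1 any two invariants lie in one $S(V)^{\mathfrak g}\subset S(V)^V$. On $S(V)$ our map is the Duflo map of the finite-dimensional Lie algebra $V$, with values in $\mathcal U(V)\subset\mathcal U(\mathfrak g)$. Duflo's theorem for $V$ says that it is multiplicative on $S(V)^V$. $\blacksquare$
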